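
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Complete hypersurfaces of Euclidean space with bounded second fundamental form and scalar curvature below a negative constant}


\begin{abstract}
For every $n\ge 3$ we construct a complete, properly embedded, real-analytic hypersurface in $\mathbb R^{n+1}$ whose second fundamental form is bounded and whose scalar curvature is at most a negative constant. In particular its mean curvature is bounded. This answers a question of Efimov type posed by Fontenele; for $n=2$ such surfaces do not exist, by Efimov's theorem. The hypersurface is a component of the zero set of $f+\varepsilon\varphi$, where $f$ and $\varphi$ are explicit trigonometric polynomials and $\varepsilon\ne0$ is small. The periodic hypersurface $\{f=0\}$ has negative scalar curvature except at isolated flat points, and the term $\varepsilon\varphi$ removes these points. We also prove a general form of this perturbation principle, whose linear algebra shows why the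 method works exactly from $n=3$ on.
\end{abstract}

\section{The question and the answer}

Let $M^n$ be a hypersurface immersed in $\mathbb R^{n+1}$, with principal curvatures $k_1,\dots,k_n$. Write $H=\frac1n\sum_i k_i$ for the mean curvature, $|A|$ for the length of the second fundamental form, and
\[
\sigma_2=\sum_{i<j}k_ik_j .
\]
By the Gauss equation the scalar curvature $R$ is a positive constant multiple of $\sigma_2$; the constant depends only on the normalization, and we shall work with $\sigma_2$. Since $|A|^2=\sum_i k_i^2$,
\begin{equation}\label{eq:A2}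
|A|^2=n^2H^2-2\sigma_2 .
\end{equation}

For $n=2$ the quantity $\sigma_2$ is the Gaussian curvature, and Efimov's theorem says that no complete surface immersed in $\mathbb R^3$ has Gaussian curvature less than a negative constant. Fontenele \cite{Fontenele} posed the following question in higher dimensions: \emph{for $n\ge3$, is there a complete hypersurface in $\mathbb R^{n+1}$ with bounded mean curvature and negative scalar curvature bounded away from zero?} Precisely, one asks for a nonempty connected $n$-manifold $M$ and a $C^2$ immersion $M\to\mathbb R^{n+1}$ such that the induced metric is complete, $\sup_M|H|<\infty$, and $R\le-\delta$ on $M$ for some constant $\delta>0$.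

Besides Efimov's theorem, which is the case $n=2$, two facts are known. If $M$ is an entire graph, that is, the graph of a $C^2$ function $\mathbb R^n\to\mathbb R$, and if its mean curvature is bounded, then $\inf_M|R|=0$; so no entire graph is an example. Okayasu constructed an $O(2)\times O(2)$-invariant complete hypersurface in $\mathbb R^4$ with constant negative scalar curvature, but its $|A|$ is unbounded, and by \eqref{eq:A2} so is its mean curvature. We show that the answer is yes in every dimension $n\ge3$.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $N=n+1$. For $x\in\mathbb R^N$ put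
\[
f(x)=2\sum_{i=1}^{N-1}\cos x_i+\cos x_N,\qquad
\varphi(x)=(\cos x_2-\cos x_3)(\cos x_1-2\cos x_N),
\]
and $F_\varepsilon=f+\varepsilon\varphi$. There is $\varepsilon_0>0$ such that for $0<|\varepsilon|<\varepsilon_0$ the set $\{F_\varepsilon=0\}\subset\mathbb R^N$ is nonempty, and each of its connected components is a properly embedded, real-analytic, complete hypersurface with $|A|$ (hence $H$) bounded and $R\le-\delta$ for some $\delta>0$.
\end{theorem}

\begin{corollary}\label{cor:threshold}
Let $n\ge2$. A complete $C^2$-immersed hypersurface of $\mathbb R^{n+1}$ with $H$ bounded and $R\le-\delta<0$ exists if and only if $n\ge3$. For $n\ge3$ it can be taken properly embedded, real-analytic, a component of a $2\pi\mathbb Z^{n+1}$-invariant hypersurface, and with $|A|$ bounded, so that $-\delta_1\le R\le-\delta_2$ for some constants $\delta_1\ge\delta_2>0$. After scaling, $\delta$ can be arbitrary.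
\end{corollary}

The idea is to work with periodic hypersurfaces. A closed hypersurface in the flat torus $\mathbb R^N/2\pi\mathbb Z^N$ with $\sigma_2<0$ everywhere has, by compactness, all the uniform bounds we want, and they pass to its lift to $\mathbb R^N$. (A closed hypersurface in $\mathbb R^N$ itself never has $\sigma_2<0$ everywhere: at a point farthest from the origin all $k_i$ are nonzero and of the same sign.)

The construction has two steps. First, $\{f=0\}$ almost works: on it $\sigma_2\le0$, with equality only at isolated points, at which the second fundamental form vanishes. Second, the term $\varepsilon\varphi$ makes $\sigma_2$ strictly negative at and near these points as well. Section~\ref{sec:levelset} recalls a formula for $\sigma_2$ on level sets. Section~\ref{sec:local} explains, first on an example, when a flat point can be removed in this way. Sections~\ref{sec:f} and~\ref{sec:proof} prove Theorem~\ref{thm:main} and Corollary~\ref{cor:threshold}. Section~\ref{sec:general} contains the general principle (Theorem~\ref{thm:general}).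

\section{The curvature of a level set}\label{sec:levelset}

For a symmetric matrix $D$ let $|D|^2=\operatorname{tr}D^2$, and let $e_2(D)$ be the second elementary symmetric function of its eigenvalues, so that $2e_2(D)=(\operatorname{tr}D)^2-|D|^2$. For a linear subspace $T$ let $D_T$ denote the compression of $D$ to $T$, that is, the restriction to $T$ of the quadratic form of $D$. For a vector $g$ and a symmetric matrix $D$ put
\begin{equation}\label{eq:Qdef}
Q(g,D)=|g|^2\big((\operatorname{tr}D)^2-|D|^2\big)-2\operatorname{tr}D\,\langle Dg,g\rangle+2|Dg|^2 .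
\end{equation}
Note that $Q$ is continuous, and homogeneous of degree $2$ in $D$.

\begin{lemma}\label{lem:level}
If $g\ne0$, then $Q(g,D)=2|g|^2e_2(D_{g^\perp})$. If $F$ is a $C^2$ function with $\nabla F\neq0$ at a point of $\{F=0\}$, then at that point the hypersurface $\{F=0\}$ satisfies
\begin{equation}\label{eq:sigma}
2|\nabla F|^4\,\sigma_2=Q(\nabla F,D^2F).
\end{equation}
\end{lemma}

\begin{proof}
Let $\nu=g/|g|$, $T=g^\perp$ and $d=\langle D\nu,\nu\rangle$. In an orthonormal basis whose last vector is $\nu$, the matrix $D$ consists of the block $D_T$, the off-diagonal column $(D\nu)_T$ (the projection of $D\nu$ to $T$) with its transpose, and the entry $d$. Hence $\operatorname{tr}D_T=\operatorname{tr}D-d$. Also $|D|^2=|D_T|^2+2|(D\nu)_T|^2+d^2$ and $|D\nu|^2=|(D\nu)_T|^2+d^2$, so $|D_T|^2=|D|^2-2|D\nu|^2+d^2$. Therefore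
\[
2e_2(D_T)=(\operatorname{tr}D-d)^2-|D|^2+2|D\nu|^2-d^2
=(\operatorname{tr}D)^2-|D|^2-2d\operatorname{tr}D+2|D\nu|^2 ,
\]
and multiplication by $|g|^2$ gives the first claim.

If $\gamma$ is a $C^2$ curve in $\{F=0\}$, differentiating $F(\gamma)=0$ twice gives $\langle\gamma'',\nabla F\rangle=-D^2F(\gamma',\gamma')$. So the second fundamental form with respect to the unit normal $\nabla F/|\nabla F|$ is $-(D^2F)_T/|\nabla F|$ with $T=(\nabla F)^\perp$, and $\sigma_2=e_2((D^2F)_T)/|\nabla F|^2$. Now use the first claim.
\end{proof}

\section{Removing a flat point}\label{sec:local}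

\subsection*{The smallest case}

For the graph of a function $h$ on an open set of $\mathbb R^n$ apply Lemma~\ref{lem:level} to $F=y-h(x)$. Then $\nabla F=(-Dh,1)$, and $D^2F$ is $-D^2h$ extended by zero. If $\operatorname{tr}D^2h=0$, then
\[
2(1+|Dh|^2)^2\sigma_2=-(1+|Dh|^2)|D^2h|^2+2|D^2h\,Dh|^2\le-(1-|Dh|^2)\,|D^2h|^2 ,
\]
because $|D^2h\,Dh|\le|D^2h|\,|Dh|$. So $\sigma_2<0$ wherever $|Dh|<1$ and $D^2h\neq0$.

Let $n=3$ and $h=x_1x_2x_3$. Then
\[
D^2h(x)=\begin{pmatrix}0&x_3&x_2\\x_3&0&x_1\\x_2&x_1&0\end{pmatrix},\qquad |D^2h(x)|^2=2|x|^2 ,
\]
and near the origin $\sigma_2\le0$ with equality only at $x=0$. As $x$ varies, $D^2h(x)$ fills the $3$-dimensional space of symmetric matrices with zero diagonal. The traceless matrices form a space of dimension $5$, so there is room left. Let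
\[
h_\varepsilon=x_1x_2x_3+\tfrac\varepsilon2(x_1^2-x_2^2).
\]
This adds the traceless matrix $\varepsilon\operatorname{diag}(1,-1,0)$, which is orthogonal to all $D^2h(x)$. Hence $|D^2h_\varepsilon|^2=2|x|^2+2\varepsilon^2>0$ for $\varepsilon\ne0$, and $\sigma_2<0$ wherever $|Dh_\varepsilon|<1$. The flat point is gone.

For $n=2$ there is no such room. Let $h=\frac16(x_1^3-3x_1x_2^2)$, the monkey saddle, with
\[
D^2h(x)=\begin{pmatrix}x_1&-x_2\\-x_2&-x_1\end{pmatrix},\qquad
\sigma_2=\frac{\det D^2h}{(1+|Dh|^2)^2}=\frac{-|x|^2}{(1+|Dh|^2)^2}.
\]
The matrices $D^2h(x)$ now fill the whole space of traceless symmetric matrices. Add $\frac\varepsilon2B(x,x)$, where $B=cI+B_0$ and $B_0$ is traceless. At the point $x$ where $D^2h(x)=-\varepsilon B_0$ the new Hessian is $\varepsilon cI$, so $\sigma_2\ge0$ there. If $c=0$ the flat point has only moved; if $c\ne0$ and $\varepsilon\ne0$, a point with $\sigma_2>0$ has appeared.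

\subsection*{The lemma}

At a general flat point the derivative of the Hessian need not be traceless, and our hypersurface is given as a level set. The next lemma says that the leading-order computation at the flat point still decides. Near the point $z$ the Hessian of $f$ is linear in $x-z$ to leading order, and that of $\varepsilon\varphi$ is close to a constant times $\varepsilon$. So we rescale by $|x-z|+|\varepsilon|$ and pass to the limit.

\begin{lemma}\label{lem:remove}
Let $f$ be $C^3$ and $\varphi$ be $C^2$ near $z\in\mathbb R^N$, with
\[
f(z)=0,\quad \nabla f(z)\ne0,\quad D^2f(z)=0,\quad \varphi(z)=0 .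
\]
Put $T=\nabla f(z)^\perp$, $C(\xi)=D^3f(z)(\xi,\cdot,\cdot)$ and $B=D^2\varphi(z)$, and assume that
\begin{equation}\label{eq:hyp}
e_2\big((C(\xi)+\eta B)_T\big)<0\qquad\text{for all }(\xi,\eta)\in T\times\mathbb R,\ (\xi,\eta)\ne(0,0).
\end{equation}
Then there are a neighborhood $U$ of $z$ and $\varepsilon_1>0$ such that for $0<|\varepsilon|<\varepsilon_1$ the function $F_\varepsilon=f+\varepsilon\varphi$ satisfies $\nabla F_\varepsilon\neq0$ on $U$, and $\{F_\varepsilon=0\}$ has $\sigma_2<0$ at all its points in $U$.
\end{lemma}

\begin{proof}
Since $\nabla f(z)\ne0$, the gradient statement holds for all small $U$ and $|\varepsilon|$. If the statement on $\sigma_2$ fails for every such choice of $U$ and $\varepsilon_1$, then by \eqref{eq:sigma} there are $\varepsilon_k\to0$ with $\varepsilon_k\neq0$, and $x_k\to z$, such that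
\[
F_{\varepsilon_k}(x_k)=0,\qquad Q\big(\nabla F_{\varepsilon_k}(x_k),D^2F_{\varepsilon_k}(x_k)\big)\ge0 .
\]
Put $y_k=x_k-z$ and $r_k=|y_k|+|\varepsilon_k|>0$. After passing to a subsequence, $y_k/r_k\to\xi$ and $\varepsilon_k/r_k\to\eta$ with $|\xi|+|\eta|=1$.

We claim that $\xi\in T$. Indeed,
\[
\langle\nabla f(z),y_k\rangle+o(|y_k|)=f(x_k)=-\varepsilon_k\varphi(x_k),
\]
and $\varphi(x_k)\to\varphi(z)=0$. Dividing by $r_k$ and letting $k\to\infty$ gives $\langle\nabla f(z),\xi\rangle=0$.

Because $D^2f(z)=0$, we have $D^2f(x_k)=C(y_k)+o(|y_k|)$, and so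
\[
r_k^{-1}D^2F_{\varepsilon_k}(x_k)\longrightarrow C(\xi)+\eta B,\qquad \nabla F_{\varepsilon_k}(x_k)\longrightarrow\nabla f(z).
\]
Since $Q$ is continuous and homogeneous of degree $2$ in its second argument, Lemma~\ref{lem:level} gives
\begin{align*}
0&\le\lim_{k\to\infty}r_k^{-2}\,Q\big(\nabla F_{\varepsilon_k}(x_k),D^2F_{\varepsilon_k}(x_k)\big)\\
&=Q\big(\nabla f(z),C(\xi)+\eta B\big)=2|\nabla f(z)|^2e_2\big((C(\xi)+\eta B)_T\big).
\end{align*}
This contradicts \eqref{eq:hyp}, since $(\xi,\eta)\in T\times\mathbb R$ and $(\xi,\eta)\ne(0,0)$.
\end{proof}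

\section{A periodic hypersurface with isolated flat points}\label{sec:f}

By \eqref{eq:A2}, minimal hypersurfaces have $\sigma_2=-\frac12|A|^2\le0$, so it is natural to look near them. Sums of cosines are convenient: if $f=\sum_{i=1}^N\lambda_i\cos x_i$ with weights $\lambda_i>0$, then $\Delta f=-f$, and therefore $\operatorname{tr}D^2f=0$ on $\{f=0\}$. For such $f$ put
\[
b_i=\lambda_i\cos x_i,\qquad p=\sum_ib_i^2,\qquad q=\sum_ib_i^4,\qquad \Lambda=\sum_i\lambda_i^2 .
\]
Then $f=\sum_ib_i$, $D^2f=-\operatorname{diag}(b_i)$, $(\partial_if)^2=\lambda_i^2-b_i^2$ and $|\nabla f|^2=\Lambda-p$. On $\{f=0\}$ the terms with $\operatorname{tr}D^2f$ in \eqref{eq:Qdef} drop out, and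
\begin{equation}\label{eq:Qf}
Q(\nabla f,D^2f)=-(\Lambda-p)p+2\sum_ib_i^2(\lambda_i^2-b_i^2)
=p^2-2q-\sum_i(\Lambda-2\lambda_i^2)\,b_i^2 .
\end{equation}

Consider first equal weights, $\lambda_i=1$ for all $i$, with $N\ge3$. Then $\Lambda=N$, and the Cauchy--Schwarz inequality $q\ge p^2/N$ turns \eqref{eq:Qf} into
\[
Q(\nabla f,D^2f)=p^2-2q-(N-2)p\le\frac{N-2}{N}\,p\,(p-N)\le0,
\]
because $p\le N$. Equality forces $p=0$ or $p=N$. In the second case $\cos x_i=\pm1$ for all $i$, so $\nabla f=0$. If $N$ is odd, this cannot happen on $\{f=0\}$, since a sum of $N$ signs is then nonzero. But if $N$ is even, in particular for $N=4$, the set $\{f=0\}$ has such singular points. The remedy is to choose integer weights with odd sum. From now on we take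
\[
\lambda=(2,\dots,2,1),\qquad \Lambda=4(N-1)+1=4N-3,\qquad f=2\sum_{i<N}\cos x_i+\cos x_N .
\]
For $N\ge4$ this is the function $f$ of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:f}
Let $N\ge3$. Then $\nabla f\ne0$ on $\{f=0\}$, and $Q(\nabla f,D^2f)\le0$ on $\{f=0\}$, with equality only at the points where $\cos x_i=0$ for all $i$.
\end{lemma}

\begin{proof}
If $\nabla f=0$, then $\cos x_i=\pm1$ for all $i$, so $f$ is an odd integer and hence nonzero. This proves the first claim.

For the second, let $f(x)=0$ and write $P=\sum_{i<N}b_i^2$ and $\tau=b_N^2$, so that $p=P+\tau$. Since $|b_i|\le\lambda_i$, we have $P\le4(N-1)$ and $\tau\le1$. Here $\Lambda-2\lambda_i^2$ equals $\Lambda-8=4N-11$ for $i<N$ and $\Lambda-2=4N-5$ for $i=N$. By Cauchy--Schwarz, $q\ge\frac{P^2}{N-1}+\tau^2$, so \eqref{eq:Qf} gives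
\[
Q(\nabla f,D^2f)\le\frac{N-3}{N-1}P^2+2P\tau-\tau^2-(4N-11)P-(4N-5)\tau .
\]
Because $P\le4(N-1)$, we have $\frac{N-3}{N-1}P^2\le4(N-3)P$, and since $4(N-3)-(4N-11)=-1$,
\begin{equation}\label{eq:bound}
Q(\nabla f,D^2f)\le P(2\tau-1)-\tau^2-(4N-5)\tau .
\end{equation}

If $\tau\le\frac12$, both $P(2\tau-1)$ and $-\tau^2-(4N-5)\tau$ are nonpositive. Their sum vanishes only if $\tau=0$, and then only if $P=0$. So $b=0$, that is, all $\cos x_i=0$.

If $\frac12<\tau\le1$, we use $P\le4(N-1)$ once more: the right side of \eqref{eq:bound} is at most
\[
4(N-1)(2\tau-1)-\tau^2-(4N-5)\tau=(4N-3)\tau-\tau^2-(4N-4)=-(1-\tau)(4N-4-\tau)\le0 .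
\]
Equality throughout would force $\tau=1$ and, since $2\tau-1>0$, also $P=4(N-1)$. Then $|b_i|=2$ for $i<N$ and $|b_N|=1$, so $\sum_ib_i$ is an odd integer, contradicting $f=0$. Hence $Q(\nabla f,D^2f)<0$ in this case.
\end{proof}

The points with $\cos x_i=0$ for all $i$ will be called \emph{special}. All of them lie on $\{f=0\}$, and $D^2f=0$ there, so they are flat points of $\{f=0\}$. Let $z$ be special and put
\[
s_i=\sin z_i\in\{1,-1\},\qquad w_i=\lambda_is_i .
\]
Then $\nabla f(z)=-w$ and $|w|^2=\Lambda$. Differentiating $D^2f=-\operatorname{diag}(\lambda_i\cos x_i)$ once more, we get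
\begin{equation}\label{eq:C}
C(\xi)=D^3f(z)(\xi,\cdot,\cdot)=\operatorname{diag}(w_1\xi_1,\dots,w_N\xi_N).
\end{equation}

\section{The perturbation}\label{sec:proof}

We need a periodic function $\varphi$ that vanishes at every special point $z$ and whose Hessian $B$ there satisfies \eqref{eq:hyp}. Let $D=C(\xi)+\eta B$ with $\xi\perp w$. As in the example of Section~\ref{sec:local}, we want $\operatorname{tr}D=0$ and no cross terms between $C(\xi)$ and $B$ in $Q(-w,D)$. By \eqref{eq:C}, $C(\xi)$ is diagonal with trace $\langle w,\xi\rangle=0$. So if $B$ has zero diagonal, then $\operatorname{tr}D=0$ and $|D|^2$ has no cross term. In the remaining term $2|Dw|^2$, which has the wrong sign, $B$ is invisible if $Bw=0$.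

A product of two functions vanishing at $z$, with gradients $u$ and $v$ there, has Hessian $uv^{\mathsf T}+vu^{\mathsf T}$ at $z$. This has zero diagonal if $u$ and $v$ have disjoint supports, and annihilates $w$ if $u,v\perp w$. All entries of $w$ are nonzero, so a nonzero vector orthogonal to $w$ involves at least two coordinates; two such vectors with disjoint supports need four coordinates. This is where $N\ge4$ enters. The function $\varphi=(\cos x_2-\cos x_3)(\cos x_1-2\cos x_N)$ of Theorem~\ref{thm:main} is of this form.

\begin{lemma}\label{lem:phi}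
Let $N\ge4$. At every special point $z$, the functions $f$ and $\varphi$ satisfy the hypotheses of Lemma~\ref{lem:remove}.
\end{lemma}

\begin{proof}
We have seen that $f(z)=0$, $\nabla f(z)=-w\neq0$ and $D^2f(z)=0$. Both factors of $\varphi$ vanish at $z$. The gradient $u$ of the first factor at $z$ has the entries $u_2=-s_2$, $u_3=s_3$, and the gradient $v$ of the second has the entries $v_1=-s_1$, $v_N=2s_N$; all other entries are zero. Hence $\varphi(z)=0$ and $B=D^2\varphi(z)=uv^{\mathsf T}+vu^{\mathsf T}$. The indices $1,2,3,N$ are distinct, so $u$ and $v$ have disjoint supports: $B$ has zero diagonal, and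
\[
|B|^2=2|u|^2|v|^2+2\langle u,v\rangle^2=2\cdot2\cdot5=20 .
\]
Moreover $\langle u,w\rangle=-2s_2^2+2s_3^2=0$ and $\langle v,w\rangle=-2s_1^2+2s_N^2=0$, so $Bw=0$.

Now let $\xi\in T=w^\perp$, $\eta\in\mathbb R$ and $D=C(\xi)+\eta B$. By \eqref{eq:C}, $\operatorname{tr}D=\sum_iw_i\xi_i=0$. Since $C(\xi)$ is diagonal, $B$ has zero diagonal and $w_i^2=\lambda_i^2$,
\[
|D|^2=\sum_i\lambda_i^2\xi_i^2+20\eta^2 .
\]
Since $Bw=0$, the $i$-th entry of $Dw$ is $w_i^2\xi_i=\lambda_i^2\xi_i$. Lemma~\ref{lem:level} gives
\begin{equation}\label{eq:e2}
2\Lambda\,e_2(D_T)=Q(-w,D)=-\Lambda|D|^2+2|Dw|^2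
=-\sum_i\lambda_i^2(\Lambda-2\lambda_i^2)\xi_i^2-20\Lambda\eta^2 .
\end{equation}
The coefficients $\Lambda-2\lambda_i^2$ are $4N-11$ and $4N-5$, hence positive, and \eqref{eq:hyp} follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
All functions are $2\pi\mathbb Z^N$-periodic, so we work on the compact torus $\mathbb T=\mathbb R^N/2\pi\mathbb Z^N$, on which there are finitely many special points. By Lemmas~\ref{lem:phi} and~\ref{lem:remove} there are an open set $U\subset\mathbb T$ containing all special points and an $\varepsilon_1>0$ such that for $0<|\varepsilon|<\varepsilon_1$ we have $\nabla F_\varepsilon\ne0$ on $U$ and $\sigma_2<0$ on $\{F_\varepsilon=0\}\cap U$.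

Away from $U$ we claim that $\nabla F_\varepsilon\ne0$ and $Q(\nabla F_\varepsilon,D^2F_\varepsilon)<0$ on $\{F_\varepsilon=0\}\setminus U$ for all small $|\varepsilon|$. Otherwise there are $\varepsilon_k\to0$ and $x_k\in\{F_{\varepsilon_k}=0\}\setminus U$ such that the same one of the two statements fails at $x_k$ for all $k$. A subsequence of $x_k$ converges to some $x\in\mathbb T\setminus U$, and since $F_{\varepsilon_k}\to f$ in $C^2(\mathbb T)$, we get $f(x)=0$ and either $\nabla f(x)=0$ or $Q(\nabla f,D^2f)(x)\ge0$. Both contradict Lemma~\ref{lem:f}, because $x$ is not special.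

So, by \eqref{eq:sigma}, there is $\varepsilon_0>0$ such that for $0<|\varepsilon|<\varepsilon_0$ we have $\nabla F_\varepsilon\ne0$ and $\sigma_2<0$ on $\{F_\varepsilon=0\}$. Fix such an $\varepsilon$. The first factor of $\varphi$ vanishes at $(0,\dots,0)$ and at $(\pi,\dots,\pi)$, so $F_\varepsilon$ takes the values $2N-1>0$ and $-(2N-1)<0$ at these points, and $\{F_\varepsilon=0\}$ is nonempty. It is a closed embedded real-analytic hypersurface of $\mathbb R^N$. Let $M$ be one of its components. It is closed in $\mathbb R^N$, so it is properly embedded.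

\emph{Completeness.} A Cauchy sequence for the intrinsic distance of $M$ is a Cauchy sequence in $\mathbb R^N$, so it converges in $\mathbb R^N$ to a point of the closed set $M$. Since $M$ is embedded, the convergence also holds in the manifold topology of $M$, which is the topology of the intrinsic distance. Thus $M$ is complete.

\emph{Curvature bounds.} The functions $|A|$ and $\sigma_2$ on $\{F_\varepsilon=0\}$ are continuous and periodic, so they descend to the compact subset $\{F_\varepsilon=0\}$ of $\mathbb T$, where $\sigma_2<0$. Hence $|A|$ is bounded, $H$ is bounded because $n|H|\le\sqrt n\,|A|$, and $\sigma_2\le-\delta'$ for some $\delta'>0$. So $R\le-\delta$ for some $\delta>0$.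
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:threshold}]
For $n\ge3$ take a component of $\{F_\varepsilon=0\}$ from Theorem~\ref{thm:main}; $R$ is bounded on both sides because it is continuous on the compact quotient. The homothety $x\mapsto cx$ of $\mathbb R^{n+1}$, $c>0$, multiplies $R$ by $c^{-2}$ and $H$ by $c^{-1}$, so $\delta$ can be made arbitrary (with the lattice scaled accordingly). For $n=2$ the condition $R\le-\delta<0$ makes the Gaussian curvature less than a negative constant, and Efimov's theorem excludes this for a complete surface.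
\end{proof}

\section{A general perturbation principle}\label{sec:general}

Lemma~\ref{lem:remove} needs a matrix $B$ satisfying \eqref{eq:hyp}. For $f$ we found one by hand. We now show that for $n\ge3$ one always exists, provided $e_2(C(\xi)_T)<0$ for all $0\ne\xi\in T$, which is condition \eqref{eq:hyp} for $\eta=0$. Geometrically, up to sign and the factor $1/|\nabla f(z)|$, the form $C(\xi)_T$ is the covariant derivative $\nabla_\xi A$ of the second fundamental form $A$ at the flat point. The form $A$ is defined up to sign if no unit normal is chosen; since $e_2(-S)=e_2(S)$, this does not matter below.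

\begin{theorem}\label{thm:general}
Let $n\ge2$, let $X^{n+1}$ be a complete flat Riemannian manifold and $\iota:M^n\to X$ a smooth immersion of a (nonempty) closed manifold with $\sigma_2\le0$. Assume that $\sigma_2$ vanishes only on a finite set $Z$, and that for each $p\in Z$ one has $A_p=0$ and $e_2\big((\nabla_vA)_p\big)<0$ for all $0\ne v\in T_pM$.
\begin{enumerate}
\item[(a)] If $n\ge3$, there are arbitrarily $C^\infty$-small perturbations of $\iota$, supported in any prescribed neighborhood of $Z$, with $\sigma_2<0$ everywhere. Their lifts to $\mathbb R^{n+1}$ are complete, with $|A|$ bounded and $R\le-\delta<0$.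
\item[(b)] If $n=2$, no (nonempty) closed immersed surface in $X$ has $\sigma_2<0$ everywhere; so the conclusion of \textup{(a)} fails whenever the hypotheses hold.
\end{enumerate}
\end{theorem}

Here a lift means the following. The universal cover of $X$ is isometric to $\mathbb R^{n+1}$. If $M_0$ is a component of $M$ with universal cover $\widetilde M_0$, the composition $\widetilde M_0\to M_0\to X$ lifts to an immersion $\widetilde M_0\to\mathbb R^{n+1}$. As a Riemannian cover of a compact manifold, $\widetilde M_0$ is complete, and it inherits all curvature bounds that hold on $M_0$.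

The linear algebra is the following. Recall that the signature $(a,b)$ of a nondegenerate quadratic form records the maximal dimensions of positive and negative definite subspaces. If the form is also nondegenerate on a subspace $L$, then the whole space is $L\oplus L^\perp$, and the signatures of $L$ and $L^\perp$ add up to that of the whole space.

\begin{lemma}\label{lem:signature}
On the space $\mathrm{Sym}^2(\mathbb R^n)$ of symmetric matrices, $n\ge2$, the quadratic form $2e_2(S)=(\operatorname{tr}S)^2-|S|^2$ has signature $(1,\frac{n(n+1)}2-1)$. If $L$ is an $n$-dimensional subspace on which $e_2$ is negative definite, then its $e_2$-orthogonal complement $L^\perp$ has signature $\big(1,\frac{n(n-1)}2-1\big)$. In particular, $L^\perp$ contains a matrix $B$ with $e_2(B)<0$ if and only if $n\ge3$.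
\end{lemma}

\begin{proof}
The associated bilinear form is $\operatorname{tr}S\operatorname{tr}S'-\operatorname{tr}(SS')$. It vanishes for $S=I$ and $S'$ traceless. On $\mathbb RI$ the quadratic form is positive, since $n^2-n>0$, and on traceless matrices it is $-|S|^2$. This gives the first claim. Subtracting the signature $(0,n)$ of $L$ gives the second, because $\frac{n(n+1)}2-1-n=\frac{n(n-1)}2-1$. This number is $0$ for $n=2$ and positive for $n\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(a) Let $p\in Z$. (If $Z=\emptyset$, no perturbation is needed, and the last sentence of the proof of (a) applies to $\iota$.) On a small neighborhood of $p$ the immersion is an embedding, and in a flat chart of $X$, which is isometric to an open set of $\mathbb R^{n+1}$, we write it as the graph of a function $h$ over $T_pM=\mathbb R^n$ with $h(0)=0$, $Dh(0)=0$. In the coordinates $x$ the second fundamental form is $\pm D^2h/\sqrt{1+|Dh|^2}$, so $A_p=0$ means $D^2h(0)=0$. Because $A$ vanishes at $p$, its covariant derivative there is the ordinary derivative of its components, so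
\[
(\nabla_vA)_p=\pm C_h(v),\qquad C_h(v)=D^3h(0)(v,\cdot,\cdot),
\]
and the metric at $p$ is the Euclidean one. By hypothesis $e_2(C_h(v))<0$ for $v\ne0$. Hence $C_h$ is injective, and $L=C_h(\mathbb R^n)$ is an $n$-dimensional negative definite subspace. Since $n\ge3$, Lemma~\ref{lem:signature} provides $B\in L^\perp$ with $e_2(B)<0$. The cross terms vanish, and so
\begin{equation}\label{eq:general}
e_2\big(C_h(\xi)+\eta B\big)=e_2(C_h(\xi))+\eta^2e_2(B)<0\qquad\text{for }(\xi,\eta)\ne(0,0).
\end{equation}

Let $\chi$ be a smooth cutoff function on $\mathbb R^n$, equal to $1$ near $0$ and with small support, and replace $h$ by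
\[
h_\varepsilon(x)=h(x)+\frac\varepsilon2\,\chi(x)\,B(x,x).
\]
Do this near each $p\in Z$, with the same $\varepsilon$ and with disjoint supports inside the prescribed neighborhood, and leave $\iota$ unchanged elsewhere. For small $|\varepsilon|$ the result is an immersion $\iota_\varepsilon$, and it tends to $\iota$ in $C^\infty$ as $\varepsilon\to0$.

Near each $p\in Z$ we apply Lemma~\ref{lem:remove} at $z=0\in\mathbb R^{n+1}$ to the functions $f=y-h(x)$ and $\varphi=-\frac12B(x,x)$; then $f+\varepsilon\varphi=y-h_\varepsilon(x)$ where $\chi=1$. Here $\nabla f(0)=(0,\dots,0,1)$, $T=\mathbb R^n$, $D^2f(0)=0$ and $\varphi(0)=0$. Both $D^3f(0)(\xi,\cdot,\cdot)$ and $D^2\varphi(0)$ are, on $T$, the negatives of $C_h(\xi)$ and $B$, so the compression in \eqref{eq:hyp} is $-(C_h(\xi)+\eta B)$, and \eqref{eq:hyp} is \eqref{eq:general}. The lemma gives a neighborhood of $0\in\mathbb R^{n+1}$. If $\rho>0$ and $|\varepsilon|$ are small, then $\chi=1$ for $|x|<\rho$, and this neighborhood contains all graph points $(x,h_\varepsilon(x))$ with $|x|<\rho$. Since $Z$ is finite, one $\rho$ serves for all $p\in Z$.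 Hence $\sigma_2<0$ at the points of $\iota_\varepsilon$ over $|x|<\rho$ for all small $\varepsilon\ne0$.

Remove from $M$ these open balls $|x|<\rho$ around the points of $Z$. What remains is compact, and on it $\sigma_2<0$ for $\iota$. As $\sigma_2$ depends continuously on the derivatives of the immersion up to second order, $\sigma_2<0$ holds there for $\iota_\varepsilon$ with $|\varepsilon|$ small. So for small $\varepsilon\ne0$ the immersion $\iota_\varepsilon$ has $\sigma_2<0$ on all of $M$. By compactness $|A|$ is bounded and $\sigma_2$ is bounded above by a negative constant on $M$, and these bounds pass to the lifts.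

(b) Suppose a closed surface immersed in $X$ had $\sigma_2<0$ everywhere. By the Gauss equation $\sigma_2$ is its Gaussian curvature, which by compactness is less than a negative constant. A lift to $\mathbb R^3$ of a component would be a complete immersed surface with Gaussian curvature less than a negative constant, contradicting Efimov's theorem.
\end{proof}

\begin{remark}
The hypersurface $\{f=0\}\subset\mathbb R^N/2\pi\mathbb Z^N$ of Section~\ref{sec:f} satisfies the hypotheses of Theorem~\ref{thm:general} for every $N\ge3$, with $n=N-1$ and $Z$ the set of special points. Indeed, Lemma~\ref{lem:f} gives the sign of $\sigma_2$. At a special point $z$ the second fundamental form $\mp(D^2f)_{(\nabla f)^\perp}/|\nabla f|$ vanishes. Since $D^2f(z)=0$, its covariant derivative along $\xi\perp w$ is $\mp C(\xi)_T/\sqrt\Lambda$ with $T=w^\perp$. The computation \eqref{eq:e2} with $\eta=0$ does not involve $\varphi$ and holds for $N\ge3$; it shows $e_2(C(\xi)_T)<0$ for $\xi\ne0$. So for $n\ge3$ part (a) gives a second proof that the hypersurfaces asked for exist, without the explicit function $\varphi$.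 For $n=2$ part (b) applies to $\{2\cos x_1+2\cos x_2+\cos x_3=0\}$: no perturbation of this surface in the torus has $\sigma_2<0$ everywhere. In the linear algebra, $L^\perp$ then has signature $(1,0)$, so no admissible $B$ exists, as we saw for the monkey saddle.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Fontenele} Francisco Fontenele, \emph{Heinz type estimates for graphs in Euclidean space}, arXiv:0904.0990 (2009).
\end{thebibliography}

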